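# Crepant resolutions by smooth Artin stacks and log-terminal singularities

## Two theorems on smooth stacks over a variety

Throughout, $k$ is an algebraically closed field of characteristic $0$. Varieties are integral, separated and of finite type over $k$, and "$\mathbb Q$-Gorenstein" includes normality. The symbols $K_{\mathcal X/\mathcal L}$, $a_E$ and the word "resolution" are unpacked right after the statements.

**Theorem 1.** Let $Y$ be a variety, $m\ge 1$, $\mathcal L$ an invertible sheaf on $Y$, and $\mathcal L|_{Y_0}\cong\omega_{Y_0}^{\otimes m}$ an isomorphism on a nonempty regular open $Y_0\subset Y$. Let $\pi:\mathcal X\to Y$ be a resolution by a smooth stack (with any diagonal) such that $K_{\mathcal X/\mathcal L}\ge 0$. Then $a_E>-1$ for every prime divisor $E$ on every normal variety $X$ with a birational morphism $f:X\to Y$. In particular, if $Y$ is $\mathbb Q$-Gorenstein and has a crepant resolution by a smooth stack, then $Y$ has log-terminal singularities.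

**Theorem 2.** Let $Y$ be a normal variety and $\Delta$ a $\mathbb Q$-divisor, not necessarily effective, with $K_Y+\Delta$ $\mathbb Q$-Cartier. Call $(Y,\Delta)$ klt (resp. lc) if $a_E>-1$ (resp. $a_E\ge -1$) for all prime divisors $E$ on normal varieties proper and birational over $Y$. The following are equivalent:

1. $(Y,\Delta)$ is klt (for $\Delta=0$: $Y$ is log-terminal);
2. $(Y,\Delta)$ has a crepant resolution ($K_{\mathcal X/\mathcal L}=0$) by a smooth stack with affine diagonal;
3. $(Y,\Delta)$ has a resolution by a smooth stack with $K_{\mathcal X/\mathcal L}\ge 0$;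
4. $(Y,\Delta)$ has a resolution by a smooth stack such that $K_{\mathcal X/\mathcal L}$ has normal crossings support and all coefficients $>-1$.

Moreover, $(Y,\Delta)$ is lc if and only if it has a resolution by a smooth stack such that $K_{\mathcal X/\mathcal L}$ has normal crossings support and all coefficients $\ge -1$.

The last sentence of Theorem 1 answers a conjecture from Matthew Satriano and Jeremy Usatine, "Crepant resolutions of log-terminal singularities via Artin stacks", arXiv:2304.11355 (2023): *if $Y$ is an irreducible $\mathbb Q$-Gorenstein variety, $\pi:\mathcal X\to Y$ is a crepant resolution, and $\mathcal X$ has affine diagonal, then $Y$ has log-terminal singularities.* The conjecture is true. The affine diagonal is not needed, and "crepant" can be weakened to "$K_{\mathcal X/Y}$ effective".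

## What the symbols mean: orders of canonical sections

**Discrepancies.** Let $n=\dim Y$. For a birational morphism $f:X\to Y$ from a normal variety and a prime divisor $E\subset X$, the isomorphism $\mathcal L|_{Y_0}\cong\omega_{Y_0}^{\otimes m}$ induces a rational section of $\omega_X^{\otimes m}\otimes f^*\mathcal L^{-1}$, and $a_E$ is $\frac1m$ times its order along $E$. Concretely, let $R=\mathcal O_{X,\eta_E}$ be the local ring at the generic point of $E$, a DVR with uniformizer $t$. If $\lambda$ generates $\mathcal L$ near $f(\eta_E)$ and $\omega_R$ generates $\omega_X$ at $\eta_E$, then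
$$\lambda=(\text{unit of }R)\cdot t^{\,ma_E}\,\omega_R^{m}. \tag{1}$$

If $Y$ is $\mathbb Q$-Gorenstein and $mK_Y$ is Cartier, we take $Y_0=Y_{\rm reg}$ and $\mathcal L=\omega_{Y,m}$, the invertible sheaf extending $(\Omega^n_{Y_{\rm reg}})^{\otimes m}$. Then $a_E$ is the coefficient of $E$ in $K_X-f^*K_Y$. A *log resolution* is a (proper birational) resolution whose exceptional locus is an snc divisor, and $Y$ is *log-terminal* if for some (equivalently, any) log resolution all coefficients of $K_X-f^*K_Y$ are $>-1$.

For a pair we take $m$ with $m(K_Y+\Delta)$ Cartier, $\mathcal L=\mathcal O_Y(m(K_Y+\Delta))$ and $Y_0=Y_{\rm reg}\setminus\operatorname{Supp}\Delta$. A prime divisor on $Y$ itself with coefficient $d$ in $\Delta$ has $a=-d$, because there $\lambda=(\text{unit})\,t^{-md}\omega_R^m$. Replacing $m$ by a multiple replaces the section by a power and changes no $a_E$.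

*Two cones.* Let $Y$ be a surface whose minimal resolution has one exceptional curve $E$, smooth of genus $g$. Adjunction gives $(K_X+E)\cdot E=2g-2$, and $K_X\cdot E=a_EE^2$, so $(a_E+1)E^2=2g-2$. For the cone over the rational normal curve of degree $d$ (that is, $\mathbb A^2/\mu_d$ with $\mu_d$ acting by scalars), $E^2=-d$ and $a_E+1=2/d>0$: log-terminal. For the cone over a smooth plane cubic, $E^2=-3$, $g=1$, so $a_E=-1$: not log-terminal. Theorem 1 says that no smooth stack, however non-separated, can resolve this last cone crepantly.

**Resolutions by stacks.** A resolution of $Y$ is a morphism $\pi:\mathcal X\to Y$, where $\mathcal X$ is a smooth irreducible Artin stack of finite type over $k$, $\pi$ is universally closed, and some nonempty open $\mathcal U\subset\mathcal X$ maps to $Y$ by an open immersion. Over $\mathcal U$ (shrunk into the preimage of $Y_0$) we have $\pi^*\mathcal L\cong\omega_{\mathcal U}^{\otimes m}$, hence a rational section $\sigma$ of $\omega_{\mathcal X}^{\otimes m}\otimes\pi^*\mathcal L^{-1}$. Its divisor is $mK_{\mathcal X/\mathcal L}$, and $K_{\mathcal X/\mathcal L}$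 is $\frac1m$ of it. Shrinking $\mathcal U$ does not change it, as $\mathcal U$ is dense. For $\mathcal L=\omega_{Y,m}$ we write $K_{\mathcal X/Y}$. The resolution is *crepant* if this divisor is $0$.

**The canonical bundle on an atlas.** Let $V\to\mathcal X$ be a smooth surjection from a scheme, $S=V\times_{\mathcal X}V$ with projections $p_1,p_2$, and $\varepsilon:V\to S$ the diagonal. Then $\Omega_{V/\mathcal X}=\varepsilon^*\Omega_{S/V}$ ($S$ over $V$ via $p_2$) is locally free, and there is a canonical map
$$\delta:\Omega_V\to\Omega_{V/\mathcal X},\qquad \delta(da)=\varepsilon^*d_{S/V}(p_1^*a),$$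
in general not surjective. By definition $\omega_{\mathcal X}|_V=\det\Omega_V\otimes(\det\Omega_{V/\mathcal X})^{-1}$.

For $\mathcal X=[V/G]$ we have $S=G\times V$ with $p_1(g,v)=gv$ and $p_2(g,v)=v$. Therefore $\Omega_{V/\mathcal X}=\mathfrak g^\vee\otimes\mathcal O_V$, and $\delta(da)(\xi)$ is the derivative of $a$ along the vector field of $\xi\in\mathfrak g$. At a point with positive-dimensional stabilizer some $\xi\ne0$ has vanishing vector field, so $\delta$ is not surjective there.

## Three quotient stacks over the line

All three examples have $Y=\mathbb A^1$ with coordinate $y$, and are universally closed over $Y$ by the next lemma. Recall that $H$ is linearly reductive if every representation is a direct sum of irreducibles. Then every representation splits functorially as $B=B^H\oplus B_1$, where $B_1$ is the sum of the nontrivial irreducibles.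

**Lemma 3.** Let $H$ be a linearly reductive group over $k$ acting on an affine scheme $\operatorname{Spec}B$ of finite type, and $A=B^H$. Then $[\operatorname{Spec}B/H]\to\operatorname{Spec}A$ is universally closed.

*Proof.* Closedness is local on the target, so let $A\to A'$ be a ring map, $B'=B\otimes_AA'$, and show that $[\operatorname{Spec}B'/H]\to\operatorname{Spec}A'$ is closed. Multiplication by an element of $A$ is $H$-equivariant, so it preserves $B_1$, and $B=A\oplus B_1$ is a decomposition of $A$-modules. Hence $B'=A'\oplus(B_1\otimes_AA')$. The second summand is a quotient of $B_1\otimes_kA'$, so it contains only nontrivial irreducibles. Thus $B'^H=A'$ and $B'_1=B_1\otimes_AA'$.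

A closed subset of the quotient stack is $V(I)$ for an $H$-stable ideal $I\subset B'$. Being a subrepresentation, $I=J\oplus I_1$ with $J=I\cap A'$ and $I_1=I\cap B'_1$. So, as $A'$-modules,
$$B'/I=A'/J\ \oplus\ B'_1/I_1 .$$
For a prime $\mathfrak p\supset J$ the fibre ring $(B'/I)\otimes_{A'}\kappa(\mathfrak p)$ contains the summand $\kappa(\mathfrak p)\neq0$, so $\mathfrak p$ is in the image of $V(I)$. Conversely the image lies in $V(J)$. So it equals $V(J)$, which is closed. $\square$

*Example A: a finite stabilizer.* $\mathcal X=[\mathbb A^1_x/\mu_q]$, $y=x^q$. The atlas $V=\mathbb A^1$ is étale over $\mathcal X$, so $\omega_{\mathcal X}|_V=\Omega_V$. With $\mathcal L=\omega_Y$ we get $dy=qx^{q-1}dx$, so $K_{\mathcal X/Y}=(q-1)\{x=0\}$. The resolution is crepant for the pair $\Delta=(1-\frac1q)\{0\}$ (take $m=q$, $\lambda=y^{-(q-1)}dy^q=q^q\,dx^q$), for which $a_{\{0\}}=-1+\frac1q$.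

*Example B: a larger fibre.* $\mathcal X=Y\times[\mathbb A^1/\mathbb G_m]$. The open substack $\mathcal U=Y\times[\mathbb G_m/\mathbb G_m]$ maps isomorphically to $Y$, and $k[x]^{\mathbb G_m}=k$, so this is a resolution. Yet $\pi^{-1}(U)\ne\mathcal U\times_YU$ for every nonempty open $U\subset Y$: the complement of $\mathcal U$ dominates $Y$. We shall have to work with the closure of $\mathcal U$ after base change, and not with all of $\mathcal X$.

*Example C: a positive-dimensional stabilizer.* $\mathcal X=[\mathrm{Mat}_2/SL_2]$ (left multiplication), $y=\det M=ad-bc$ for $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Here $k[\mathrm{Mat}_2]^{SL_2}=k[\det]$ (proved later), and over $y\ne0$ the action is simply transitive on fibres, so we have a resolution. In the basis of $\mathfrak{sl}_2$ given by $\operatorname{diag}(1,-1)$ and the two elementary nilpotents, the vector fields $\xi M$ give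
$$\delta(da)=(a,c,0),\quad \delta(db)=(b,d,0),\quad \delta(dc)=(-c,0,a),\quad \delta(dd)=(-d,0,b).$$
So $\det\delta$ sends $da\wedge db\wedge dc$ to $a(ad-bc)\gamma=ay\,\gamma$, where $\gamma$ generates $\det\mathfrak{sl}_2^\vee$. On $y\neq0$, $a\ne0$, the element $dy\otimes\gamma$ therefore corresponds, up to sign, to $dy\wedge\frac{da\wedge db\wedge dc}{ay}=\pm\frac1y\,da\wedge db\wedge dc\wedge dd$. Hence $K_{\mathcal X/Y}=-\{\det=0\}$. A smooth stack that is generically $Y$ can have a *negative* relative canonical divisor over a smooth $Y$.

## Lifting a divisor to the atlas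

Fix $f:X\to Y$, a prime divisor $E\subset X$, a resolution $\pi:\mathcal X\to Y$, and $\mathcal L$ as in Theorem 1. Let $R=\mathcal O_{X,\eta_E}$ with uniformizer $t$ and $K=k(X)=k(Y)$. Choose a smooth surjection $V\to\mathcal X$ with $V$ a scheme of finite type, for instance affine.

**Step 1: a point of the atlas over $\eta_E$.** The goal is a point over $\eta_E$ that is a limit of points over $\mathcal U$.

Choose a nonempty open $U\subset Y_0$ contained in the image of $\mathcal U$ with $f^{-1}(U)\to U$ an isomorphism, and shrink $\mathcal U$ so that $\mathcal U\cong U$. Put $V_U=V\times_{\mathcal X}\mathcal U$, which is open in $V$ and smooth over $U$. Put $\mathcal X_X=\mathcal X\times_YX$, $V_X=V\times_YX$ and $\mathcal U'=\mathcal U\times_YX\cong f^{-1}(U)$, open in $\mathcal X_X$. The preimage of $\mathcal U'$ in $V_X$ is $V_U\times_Uf^{-1}(U)\cong V_U$. Let $W\subset V_X$ be its closure.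

The map $|V_X|\to|\mathcal X_X|$ is continuous, open and surjective, so $W$ is the preimage of the closure of $|\mathcal U'|$, and both have the same image in $X$. This image is closed because $\pi$ is universally closed, and it contains the dense set $f^{-1}(U)$. So $W\to X$ is surjective. Choose $w\in W$ over $\eta_E$.

**Step 2: a DVR over $R$.** The goal is to replace the point by a discrete valuation ring, so that orders can be counted.

Let $W_0$ be a reduced irreducible component of $W$ containing $w$, and $W'\to W_0$ its normalization. The generic point of $W_0$ lies in $V_U$ and is the generic point of a component of $V$. Let $N$ be the dimension of that component and $r=N-n$, the rank of $\Omega_{V/\mathcal X}$ there. Since $V_U\to U$ is smooth, hence flat, $W'\to X$ is dominant.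

Choose $w'\in W'$ over $w$. In $\mathcal O_{W',w'}$ the element $t$ is nonzero (dominance) and not a unit. A minimal prime over $t$ has height one. Let $\zeta$ be the corresponding point of $W'$ and $R'=\mathcal O_{W',\zeta}$, a DVR by normality. The image of $\zeta$ in $X$ generizes $\eta_E$ and $t$ vanishes there, so it is $\eta_E$, and $R\subset R'$ is a local inclusion. Let $K'=\operatorname{Frac}R'$, let $s$ be a uniformizer of $R'$, and write
$$t=\alpha s^e,\qquad \alpha\in R'^\times,\quad e\ge1 .$$
The residue fields $\kappa$ of $R$ and $\kappa'$ of $R'$ have transcendence degrees $n-1$ and $N-1$ over $k$, so $\operatorname{trdeg}_\kappa\kappa'=r$.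

The projections give maps $\operatorname{Spec}R'\to X$ and $\operatorname{Spec}R'\to V$ that agree over $Y$. Let $v\in V$ be the image of the closed point. The generic point of $\operatorname{Spec}R'$ maps to the generic point of a component of $V$, which lies in $V_U$, and $\operatorname{Spec}K'\to V_U\to U$ agrees with $\operatorname{Spec}K'\to\operatorname{Spec}K\to X$.

**Step 3: make the $r$ surplus directions constant.** $R'$ has dimension $N$ "over $k$" and $R$ only $n$. We enlarge the ground field so that both have $n$ differentials.

Choose $u_1,\dots,u_r\in R'$ whose residues form a transcendence basis of $\kappa'/\kappa$. Nonzero elements of $k[u_1,\dots,u_r]$ have nonzero residue, so they are units in $R'$, and $k':=k(u_1,\dots,u_r)\subset R'$. The ring $R'$ is regular local and essentially of finite type over $k'$. As $\operatorname{char}k=0$, the module $P:=\Omega_{R'/k'}$ is free of rank $1+\operatorname{trdeg}_{k'}\kappa'=1+(N-1-r)=n$.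

Choose $x_2,\dots,x_n\in R$ whose residues form a transcendence basis of $\kappa/k$. Since $\kappa'$ is algebraic over $\kappa(\bar u)$, hence over $k'(\bar x)$, and $\operatorname{trdeg}_{k'}\kappa'=n-1$, these residues also form a transcendence basis of $\kappa'/k'$. In characteristic $0$ the differentials of a transcendence basis are a basis of the differentials of the field. The exact sequence $\mathfrak m/\mathfrak m^2\to\Omega\otimes\kappa\to\Omega_\kappa\to0$ for $R$ over $k$, its analogue for $R'$ over $k'$, and Nakayama show that
$$dt,dx_2,\dots,dx_n\ \text{ generate }\ \Omega_{R/k},\qquad ds,dx_2,\dots,dx_n\ \text{ generate }\ P .$$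
(Here $\Omega_{R/k}$ is the stalk of $\Omega_X$ at $\eta_E$.) Both modules are free of rank $n$, so these are bases. Put $\omega_R=dt\wedge dx_2\wedge\dots\wedge dx_n$ and $p=ds\wedge dx_2\wedge\dots\wedge dx_n$.

In $P$ we have $dt=e\,\alpha s^{e-1}ds+s^e\,d\alpha$. If $\beta\in R'$ is the coefficient of $ds$ in $d\alpha$, the coefficient of $ds$ in $dt$ is $e\alpha s^{e-1}+\beta s^e$, which has order exactly $e-1$ because $e\ne0$ in $k$. Hence under the natural map $\Omega_{R/k}\otimes R'\to P$
$$\omega_R\longmapsto(\text{unit})\cdot s^{e-1}p, \tag{2}$$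
and $\Omega_{K/k}\otimes_KK'\to P\otimes K'$ is an isomorphism.

## Étale atlases, and where the degree count breaks

Suppose first that $V\to\mathcal X$ is étale (a Deligne–Mumford stack). Then $\Omega_{V/\mathcal X}=0$, $N=n$, $k'=k$. Let $\mu$ generate $\det\Omega_V$ at $v$. By definition of $K_{\mathcal X/\mathcal L}$ we have $\lambda=g\mu^m$ with $\operatorname{div}(g)=mK_{\mathcal X/\mathcal L}$. Differentials pull back along $\operatorname{Spec}R'\to V$, so $\mu\mapsto Dp$ with $D\in R'$. Computing the image of $\lambda$ in $(\det P_{K'})^{\otimes m}$ in two ways, by (1) and (2) on the one hand and by $\lambda=g\mu^m$ on the other,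
$$m(ea_E+e-1)=\operatorname{ord}_{R'}(g)+m\operatorname{ord}_{R'}(D)\ \ge\ 0\quad\text{if }K_{\mathcal X/\mathcal L}\ge0 .$$
So $e(a_E+1)\ge1$. All the positivity comes from one fact: the *square* matrix of $\varphi:\Omega_V\otimes R'\to\Omega_{R'/k}$ has entries in $R'$.

For a general smooth atlas, $\varphi:\Omega_{V,v}\otimes R'\to P$ goes from rank $N$ to rank $n<N$ and has no determinant. Moreover a local section of $\omega_{\mathcal X}$ is now $\mu\otimes\gamma^{-1}$ with $\gamma$ a generator of $\det\Omega_{V/\mathcal X}$, and the factor $\gamma^{-1}$ looks like a denominator. In Example C it does produce the pole of $\sigma$ along $\det=0$. We need a substitute for "pull back a top form to $R'$" that is visibly regular.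

The missing $r$ rows are available: $\delta$ maps $\Omega_V$ to a module of rank exactly $r$, is defined over all of $V$, and its determinant is the one in the denominator. Putting $\delta$ next to $\varphi$ makes the matrix square again, with entries in $R'$.

## The square matrix $(\varphi,\delta)$ and the formula for $a_E$

Let $C=\Omega_{V,v}\otimes R'$, free of rank $N$, and $Q=\Omega_{V/\mathcal X,v}\otimes R'$, free of rank $r$. Write $\delta:C\to Q$ for the pullback of $\Omega_V\to\Omega_{V/\mathcal X}$, and $\varphi:C\to\Omega_{R'/k}\to P$ for the map induced by $\operatorname{Spec}R'\to V$. Set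
$$\Phi=(\varphi,\delta):C\longrightarrow P\oplus Q,$$
a map of free $R'$-modules of rank $N=n+r$.

**Step 4: $\Phi$ is generically an isomorphism.** We need $\det\Phi\neq0$ in order to take its order. With $\psi:V_U\to U$ the projection, smoothness gives the exact sequence $0\to\psi^*\Omega_U\to\Omega_{V_U}\xrightarrow{\ \delta\ }\Omega_{V_U/U}\to0$. Pulled back to $K'$ it reads
$$0\to\Omega_{K/k}\otimes_KK'\to C_{K'}\xrightarrow{\ \delta\ }Q_{K'}\to0. \tag{3}$$
On the submodule, $\varphi$ is the isomorphism $\Omega_{K/k}\otimes K'\to P_{K'}$ of Step 3, because the two maps from $\operatorname{Spec}K'$ to $U$ agree. So $\Phi_{K'}$ maps the submodule in (3) isomorphically to $P_{K'}$ and induces the identity on the quotient $Q_{K'}$: it is an isomorphism.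

Let $\mu,\gamma$ generate $\det\Omega_{V,v}$ and $\det\Omega_{V/\mathcal X,v}$. Then
$$\det\Phi(\mu)=D\,p\otimes\gamma,\qquad 0\ne D\in R',\qquad \ell:=\operatorname{ord}_{R'}(D)\ge0 .$$

**Proposition 4.** Let $\operatorname{ord}_{R'}(K_{\mathcal X/\mathcal L})$ denote $\frac1m$ times the order of the pullback to $\operatorname{Spec}R'$ of the Cartier divisor $mK_{\mathcal X/\mathcal L}$. Then
$$e\,(a_E+1)=1+\ell+\operatorname{ord}_{R'}(K_{\mathcal X/\mathcal L}). \tag{4}$$

*Proof.* The plan is to write $\lambda\otimes\gamma^m$ in two ways and compare orders. Let $\lambda$ generate $\mathcal L$ at $f(\eta_E)$, which is also the image of $v$. Near $v$ write $\sigma=g\cdot\mu^m\otimes\gamma^{-m}\otimes\lambda^{-1}$ with $g$ a rational function on $V$. Then $g$ is a local equation of $mK_{\mathcal X/\mathcal L}$. It pulls back to an element of $K'^\times$, since the generic point of $\operatorname{Spec}R'$ maps to a generic point of $V$ and $g$ is nonzero there. So $m\operatorname{ord}_{R'}(K_{\mathcal X/\mathcal L})=\operatorname{ord}_{R'}(g)$. By definition of $\sigma$, under the isomorphism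 $\det C_{K'}\cong\det(\Omega_{K/k}\otimes K')\otimes\det Q_{K'}$ from (3) we have, up to sign,
$$\lambda\otimes\gamma^m=g\,\mu^m .$$
By (1), $\lambda=(\text{unit})\,t^{ma_E}\omega_R^m$. By (2) and $t=\alpha s^e$, its image in $(\det P_{K'})^{\otimes m}$ is $(\text{unit})\,s^{m(ea_E+e-1)}p^m$. Apply $(\det\Phi)^{\otimes m}$ to the displayed equality. By Step 4 the left side becomes this image tensored with $\gamma^m$, and the right side becomes $gD^m\,p^m\otimes\gamma^m$:
$$(\text{unit})\,s^{m(ea_E+e-1)}\,p^m\otimes\gamma^m=\pm\,g\,D^m\,p^m\otimes\gamma^m .$$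
Comparing orders, $m(ea_E+e-1)=\operatorname{ord}_{R'}(g)+m\ell$. Divide by $m$. $\square$

**Proof of Theorem 1.** If $K_{\mathcal X/\mathcal L}\ge0$, then $g$ is regular at $v$ and $\operatorname{ord}_{R'}(K_{\mathcal X/\mathcal L})\ge0$. By (4), $e(a_E+1)\ge1$, so $a_E\ge-1+\frac1e>-1$. For the last sentence of the theorem, take $\mathcal L=\omega_{Y,m}$ and $K_{\mathcal X/Y}=0$, and apply this to the exceptional prime divisors of a log resolution of $Y$. The other prime divisors have coefficient $0$. So $Y$ is log-terminal. The diagonal of $\mathcal X$ played no role. $\square$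

*Check on Example A.* With $X=Y=\mathbb A^1$ and $E=\{0\}$ we get $R'=k[x]_{(x)}$, $e=q$, $r=0$, $\ell=0$. For the crepant pair (4) reads $q(a_E+1)=1$, as found by hand. So equality $a_E=-1+\frac1e$ occurs.

*Check on Example C.* With $X=Y=\mathbb A^1$, $E=\{0\}$ and $\mathcal L=\omega_Y$, take $R'=k[a,b,c,d]_{(\det)}$, so $s=t=\det M$, $e=1$, $N=4$, $r=3$. We may take $u=(a,b,c)$. Then $P$ is generated by $ds=a\,dd$, so $\varphi$ kills $da,db,dc$ and sends $dd$ to $a^{-1}ds$. Hence $D=\pm a^{-1}\cdot a(ad-bc)=\pm s$ and $\ell=1$. Formula (4) reads $1\cdot(0+1)=1+1-1$, in agreement with $K_{\mathcal X/Y}=-\{\det=0\}$. Here $\ell>0$ records the stabilizers along $\det=0$.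

*Why the denominator is harmless.* Let $\xi=\Lambda^r\delta^\vee(\gamma^\vee)$, a regular $r$-vector on $V$ near $v$. Expanding $\det\Phi$ by Laplace along the rows of $\varphi$ and of $\delta$ gives $D\,p=\pm\Lambda^n\varphi(\iota_\xi\mu)$, where $\iota_\xi$ is contraction. So $\mu\otimes\gamma^{-1}$ is pulled back to $R'$ as the regular $n$-form $\iota_\xi\mu$.

## Normal crossings: the same matrix with logarithmic poles

We prove (4)⇒(1) of Theorem 2 and the "if" part for lc. Now $K_{\mathcal X/\mathcal L}$ may be negative, and (4) alone does not suffice: we must show that $\ell$ compensates.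

**Step 5: local equations.** Suppose $\mathcal D=\operatorname{Supp}K_{\mathcal X/\mathcal L}$ has normal crossings. After replacing $V$ by an étale cover, the pullback $D_V$ of $\mathcal D$ to $V$ is snc. Let $f_1,\dots,f_c\in\mathcal O_{V,v}$ be equations of the components of $D_V$ through $v$, part of a regular system of parameters, and let $-d_j$ be the coefficient of $K_{\mathcal X/\mathcal L}|_V$ along $f_j=0$. Since $V\to\mathcal X$ is smooth, this is a coefficient of $K_{\mathcal X/\mathcal L}$. If $c=0$, then $K_{\mathcal X/\mathcal L}$ is trivial near $v$ and (4) gives $e(a_E+1)=1+\ell>0$. Let $c\ge1$. Each $f_j$ pulls back to a nonzero nonunit of $R'$, of order $b_j\ge1$, and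
$$\operatorname{ord}_{R'}(K_{\mathcal X/\mathcal L})=-\sum_jd_jb_j .$$

**Step 6: $\delta(df_j)\in f_j\,\Omega_{V/\mathcal X,v}$.** This lets $\delta$ act on logarithmic forms. It expresses that $D_V$ comes from $\mathcal X$: for a quotient $[V/G]$ the vector fields of $\mathfrak g$ are tangent to $D_V$. Let $F=\prod_jf_j$. Since $p_1^{-1}(D_V)=p_2^{-1}(D_V)$ in $S=V\times_{\mathcal X}V$, étale locally near $\varepsilon(v)$ we have $p_1^*F=\theta\,p_2^*F$ with a unit $\theta$. As $p_2^*F$ is constant for $d_{S/V}$, we get $d_{S/V}(p_1^*F)=p_2^*F\cdot d_{S/V}\theta$, so $\delta(dF)\in F\,\Omega_{V/\mathcal X,v}$ (this may be checked étale locally). Now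
$$\delta(dF)=\sum_i\frac F{f_i}\,\delta(df_i),$$
and $f_j$ divides $F/f_i$ for $i\ne j$. Hence $(F/f_j)\,\delta(df_j)\in f_j\,\Omega_{V/\mathcal X,v}$. The ring $\mathcal O_{V,v}/(f_j)$ is a domain in which each $f_i$, $i\ne j$, is nonzero, so $F/f_j$ is a nonzerodivisor modulo $f_j$. As $\Omega_{V/\mathcal X,v}$ is free, the claim follows.

**Step 7: the logarithmic determinant.** The goal is a lower bound for $\ell$. The module $\Omega_V(\log D_V)_v$ is free, and it is generated by $\Omega_{V,v}$ and the $df_j/f_j$. By Step 6, $\delta$ extends to $\Omega_V(\log D_V)_v\to\Omega_{V/\mathcal X,v}$. In $R'$ we have $f_j=\theta_js^{b_j}$ with a unit $\theta_j$, so $\frac{df_j}{f_j}=\frac{d\theta_j}{\theta_j}+b_j\frac{ds}s$, and $\varphi$ extends to a map into $P_{\log}:=P+R'\frac{ds}s$, which is free of rank $n$. Together they give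
$$\Phi_{\log}:\Omega_V(\log D_V)_v\otimes R'\to P_{\log}\oplus Q,$$
extending $\Phi$, between free modules of rank $N$. Let $\ell_{\log}\ge0$ be the order of its determinant. The determinants of source and target are generated by $\mu/\prod f_j$ and $(p/s)\otimes\gamma$, and
$$\frac{\mu}{\prod f_j}\longmapsto\frac{D}{\prod f_j}\,p\otimes\gamma=\frac{D\,s}{\prod f_j}\cdot\frac ps\otimes\gamma .$$
So $\ell_{\log}=\ell+1-\sum_jb_j$. Substituting in (4),
$$e(a_E+1)=1+\ell-\sum_jd_jb_j=\ell_{\log}+\sum_{j=1}^c(1-d_j)\,b_j. \tag{5}$$

If all $d_j<1$, the right side is $>0$. If all $d_j\le1$, it is $\ge0$. With the case $c=0$, this proves (4)⇒(1) and the "if" statement for lc. $\square$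

## Root stacks, and why they are not enough

For the converse, start from a log resolution and correct each coefficient $a_i>-1$ by a stacky modification along $E_i$. The usual modification is the $q$-th root stack along $E_i$, locally Example A times a smooth factor: $E_i$ becomes $qD_i$, and the relative canonical divisor is $(q-1)D_i$. The new coefficient along $D_i$ is
$$(q-1)+qa_i=q(a_i+1)-1 .$$
For $q$ large this is $\ge0$, so root stacks already give (1)⇒(3). But it vanishes only if $a_i+1=\frac1q$. For the cone over the twisted cubic, $a_E+1=\frac23$. For the blowup of a point in $\mathbb A^2$, $a_E+1=2$. In both cases no root along $E$ alone makes the coefficient zero. The numerator $1$ is the obstruction, and Example C suggests the remedy: dividing $n\times n$ matrices by a group acting on the left contributes $-n$ where the case $n=1$ contributes $-1$. If $a_i+1=n_i/q_i$, we should impose $\det(M_i)^{q_i}=(\text{equation of }E_i)$ on $n_i\times n_i$ matrices.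

## Generalized roots with $n\times n$ matrices: klt implies crepant resolution

We prove (1)⇒(2). Let $f:X\to Y$ be a log resolution of $(Y,\Delta)$, which exists by Hironaka: $X$ smooth, $f$ proper and birational, $\operatorname{Exc}(f)\cup f^{-1}(\operatorname{Supp}\Delta)$ an snc divisor. Outside this divisor $f$ is a local isomorphism onto $Y_{\rm reg}\setminus\operatorname{Supp}\Delta$, so we can write
$$K_X-f^*(K_Y+\Delta)=\sum_{i\in I}a_iE_i,\qquad a_i\neq0,$$
with $\sum E_i$ snc. By (1), $a_i>-1$, and $a_i$ is rational. Write $a_i+1=n_i/q_i$ with integers $n_i,q_i\ge1$.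

**Step 8: the construction.** Let $T\to X$ be the $\mathbb G_m^I$-torsor of tuples $\tau=(\tau_i)$ of isomorphisms $\tau_i:\mathcal O(E_i)\to\mathcal O$ on fibres. The functions $y_i(\tau)=\tau_i(1_{E_i})$ define an equivariant map $T\to\mathbb A^I$. Let $\mathrm{Mat}=\prod_i\mathrm{Mat}_{n_i}$ and $G=\prod_iGL_{n_i}$. Put
$$V=\{(\tau,M)\in T\times\mathrm{Mat}:\ y_i(\tau)=\det(M_i)^{q_i}\ \text{for all } i\},\qquad g\cdot(\tau,M)=\big((\det(g_i)^{q_i}\tau_i)_i,\ (g_iM_i)_i\big),$$
$$\mathcal X=[V/G]\xrightarrow{\ \rho\ }X\xrightarrow{\ f\ }Y,\qquad \pi=f\rho .$$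
Locally on $X$, let $h_i$ be an equation of $E_i$. Then $\tau_i\in\mathbb G_m$, and the condition is
$$\tau_i\,h_i(x)=\det(M_i)^{q_i}. \tag{6}$$
Equivalently, $\mathcal X=X\times_{\mathcal A}\mathcal Z$ with $\mathcal A=[\mathbb A^1/\mathbb G_m]^I$ and $\mathcal Z=\prod_i[\mathrm{Mat}_{n_i}/GL_{n_i}]$. The map $X\to\mathcal A$ is given by the pairs $(\mathcal O(E_i),1_{E_i})$ and $\mathcal Z\to\mathcal A$ by $M\mapsto(\det(M_i)^{q_i})$. For $n_i=1$ we recover the root stack. For $X=\mathbb A^1$, $E=\{0\}$, $n=2$, $q=1$ equation (6) determines $x$, so $V=\mathbb G_m\times\mathrm{Mat}_2$ and $\mathcal X=[\mathrm{Mat}_2/SL_2]$, Example C.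

**Step 9: $\mathcal X$ is smooth.** We find coordinates on $V$, to be reused in Step 13. Fix a closed point of $V$ over $x\in X$ and let $I_x=\{i:h_i(x)=0\}$. By snc we can choose functions $z_1,\dots,z_{n-|I_x|}$ near $x$ so that the $dh_i$ ($i\in I_x$) and the $dz_j$ form a basis of $\Omega_X$. Locally $V\subset X\times\mathbb G_m^I\times\mathrm{Mat}$ is cut out by the $|I|$ equations (6). Their differentials say
$$\tau_i\,dh_i+h_i\,d\tau_i=d\big(\det(M_i)^{q_i}\big).$$
For $i\in I_x$ this can be solved for $dh_i$, as $\tau_i$ is a unit. For $i\notin I_x$ it can then be solved for $d\tau_i$, as $h_i$ is a unit and $dh_i$ is a combination of $dz$ and the $dh_{i'}$, $i'\in I_x$. At our point $h_i=0$ for $i\in I_x$, so this system is block triangular with invertible diagonal. Hence $V$ is smooth of dimension $n+\dim G$, and near the point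
$$dz_j,\quad d\tau_i\ (i\in I_x),\quad \text{all entries of } dM \tag{7}$$
form a basis of $\Omega_V$. So $\mathcal X=[V/G]$ is smooth and of finite type, and the projection $V\to\mathrm{Mat}$ is smooth.

**Step 10: the open part and irreducibility.** Let $X^\circ=X\setminus\bigcup E_i$. By (6), its preimage in $V$ is the locus where all $\det M_i\ne0$. There $\tau$ is determined by $x$ and $M$, so the preimage is $X^\circ\times G$ and $\rho^{-1}(X^\circ)=[X^\circ\times G/G]=X^\circ$. This open set is dense in $\mathcal X$: its preimage in $V$ is the preimage, under the open map $V\to\mathrm{Mat}$, of a dense open set. As $X^\circ$ is irreducible, so is $\mathcal X$. Choose a nonempty open $Y_1\subset Y_0$ with $f^{-1}(Y_1)\cong Y_1$ and $f^{-1}(Y_1)\cap\bigcup E_i=\emptyset$. Then $\mathcal U=\rho^{-1}(f^{-1}(Y_1))\to Y$ is an open immersion.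

**Step 11: affine diagonal.** The pullback of $\mathcal X\to\mathcal X\times\mathcal X$ to $V\times V$ is $G\times V\to V\times V$, $(g,v)\mapsto(v,gv)$. Followed by the first projection to $V$ it is the affine morphism $G\times V\to V$, and $V\times V\to V$ is separated ($V$ is affine over $T$, hence over the separated $X$). So $G\times V\to V\times V$ is affine, and by descent the diagonal of $\mathcal X$ is affine.

**Step 12: universal closedness.** We reduce to Lemma 3 by base change along the smooth surjection $T\to X$. We have $\mathcal X\times_XT=[(V\times_XT)/G]$. A point of $V\times_XT$ is $(\tau,M,\tau')$. Write $\tau=\alpha\tau'$ with $\alpha\in\mathbb G_m^I$. The map $(\tau,M,\tau')\mapsto\alpha$ is $G$-equivariant, where $G$ acts on $\mathbb G_m^I$ by translation through the surjective homomorphism $g\mapsto(\det(g_i)^{q_i})_i$, whose kernel is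
$$H=\prod_iH_i,\qquad H_i=\{g\in GL_{n_i}:\det(g)^{q_i}=1\}.$$
So $\mathbb G_m^I=G/H$, and the quotient by $G$ equals the quotient by $H$ of the fibre over $\alpha=1$. That fibre is $V=T\times_{\mathbb A^I}\mathrm{Mat}$, with $H$ acting on $\mathrm{Mat}$ only. Hence
$$\mathcal X\times_XT\;\cong\;T\times_{\mathbb A^I}[\mathrm{Mat}/H],\qquad \mathrm{Mat}\to\mathbb A^I,\ M\mapsto(\det(M_i)^{q_i})_i .$$

*Invariants.* Each $H_i$ contains $SL_{n_i}$ with finite index and $\operatorname{char}k=0$, so $H$ is linearly reductive. We claim $k[\mathrm{Mat}_n]^{SL_n}=k[\det]$. For $M\in GL_n$, the matrix $M\cdot\operatorname{diag}(\det M,1,\dots,1)^{-1}$ is in $SL_n$, so an invariant polynomial takes the same value at $M$ and at $\operatorname{diag}(\det M,1,\dots,1)$. Hence it is a polynomial in $\det M$ on the dense set $GL_n$. Next, $H_i$ acts on $\det M_i$ through all of $\mu_{q_i}$, so $k[\mathrm{Mat}_{n_i}]^{H_i}=k[\det(M_i)^{q_i}]$. Taking the tensor product over $i$,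
$$k[\mathrm{Mat}]^H=k[\det(M_i)^{q_i}:i\in I],$$
the coordinate ring of $\mathbb A^I$. By Lemma 3, $[\mathrm{Mat}/H]\to\mathbb A^I$ is universally closed, hence so is $\mathcal X\times_XT\to T$.

*Descent.* Let $X_1\to X$ be any morphism, $T_1=T\times_XX_1$, and $Z\subset|\mathcal X\times_XX_1|$ closed. The preimage in $T_1$ of the image of $Z$ in $X_1$ is the image of the preimage of $Z$ in $|\mathcal X\times_XT_1|$, hence closed. As $T_1\to X_1$ is open and surjective, the image of $Z$ is closed. So $\rho$ is universally closed. Since $f$ is proper, $\pi=f\rho$ is universally closed, and $\pi$ is a resolution.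

**Step 13: crepancy.** We compute the local equation $g$ of $mK_{\mathcal X/\mathcal L}$ at the point of $V$ fixed in Step 9. Let $\gamma$ generate $\det\mathfrak g^\vee$. With the basis (7) put
$$\mu=\bigwedge_{i\in I_x}d\tau_i\wedge dz\wedge dM,\qquad \omega=\bigwedge_{i\in I_x}dh_i\wedge dz,$$
where $dM$ is the wedge of all matrix entries and $dz$ that of the $dz_j$. So $\mu$ generates $\det\Omega_V$ and $\omega$ generates $\omega_X$.

First, over $X^\circ$ the element $\omega\otimes\gamma$ corresponds to $\omega\wedge\tilde\gamma$ for any form $\tilde\gamma$ with $\det\delta(\tilde\gamma)=\gamma$. The vector field of $\xi_i\in\mathfrak{gl}_{n_i}$ at $M_i$ is $\xi_iM_i$, and $\xi_i\mapsto\xi_iM_i$ has determinant $\det(M_i)^{n_i}$. Therefore $\det\delta(dM)=(\text{const})\prod_{i}\det(M_i)^{n_i}\,\gamma$, and we may take $\tilde\gamma=(\text{const})\prod_i\det(M_i)^{-n_i}\,dM$.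

Second, for $i\in I_x$, modulo the entries of $dM$,
$$dh_i\equiv-\tau_i^{-1}h_i\,d\tau_i=-\tau_i^{-2}\det(M_i)^{q_i}\,d\tau_i$$
by (6). Hence $\omega\wedge dM=\pm\prod_{i\in I_x}\tau_i^{-2}\det(M_i)^{q_i}\,\mu$. For $i\notin I_x$ the function $\det M_i$ is a unit at our point, again by (6). Altogether
$$\omega\otimes\gamma=(\text{unit})\prod_i\det(M_i)^{q_i-n_i}\ \mu .$$

Finally, by the definition of the $a_i$ and (6), a generator of $\mathcal L$ is
$$\lambda=(\text{unit})\prod_ih_i^{ma_i}\,\omega^m=(\text{unit})\prod_i\det(M_i)^{mq_ia_i}\,\omega^m .$$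
So $\lambda\otimes\gamma^m=g\,\mu^m$ with
$$g=(\text{unit})\prod_i\det(M_i)^{m(q_ia_i+q_i-n_i)}=(\text{unit}),$$
because $q_i(a_i+1)=n_i$. Thus $K_{\mathcal X/\mathcal L}=0$, and $\pi$ is a crepant resolution by a smooth stack with affine diagonal. This proves (1)⇒(2).

**Step 14: the remaining implications of Theorem 2.** (2)⇒(3) and (2)⇒(4) are immediate, since $0$ is effective and has empty support. (3)⇒(1) is Theorem 1, and (4)⇒(1) was proved by (5). If $(Y,\Delta)$ is lc, a log resolution is itself a resolution by a smooth stack, its $K_{X/\mathcal L}=\sum a_iE_i$ has snc support, and $a_i\ge-1$. This is the "only if" for lc. The "if" was proved by (5). For $\Delta=0$, suppose some log resolution in the sense of the definition of log-terminality has all coefficients $>-1$. The support of $\sum a_iE_i$ is then exceptional, hence snc, and Steps 8–13 applied to this log resolution give (2), hence (1). Conversely (1) contains the condition on log resolutions. So (1) is exactly log-terminality. $\square$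

## Where the hypotheses are tight

*Normal crossings in (4).* It cannot be dropped. Take $\mathcal X=Y=\mathbb A^2$ and $\Delta=d\cdot\{y^2=x^3\}$ with $\frac56<d<1$. Then $K_{\mathcal X/\mathcal L}=-\Delta$ has coefficient $-d>-1$. In the chart $x=ab^2$, $y=ab^3$ (birational, with $b=y/x$ and $a=x^3/y^2$; it is a chart of the composite of three point blowups) we have
$$dx\wedge dy=ab^4\,da\wedge db,\qquad y^2-x^3=a^2b^6(1-a).$$
So $E=\{b=0\}$ has $a_E=4-6d<-1$, and the pair is not even lc. This $E$ is the exceptional divisor of the $(2,3)$-weighted blowup.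

*The bound $>-1$ in (4).* It cannot be relaxed to $\ge-1$: the pair $(\mathbb A^1,\{0\})$ with $\mathcal X=Y$ has $K_{\mathcal X/\mathcal L}=-\{0\}$, and it is lc but not klt.

*The bound in Theorem 1.* The proof gives $a_E\ge-1+\frac1e$ with $e$ the ramification index of the lift $R\subset R'$. For $[\mathbb A^1/\mu_q]\to\mathbb A^1$ and $\Delta=(1-\frac1q)\{0\}$, equality holds with $e=q$, as checked in Example A.
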